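
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Gaussian Bayesian networks whose coordinate rings are neither normal nor Cohen--Macaulay}


\begin{abstract}
The covariance matrices of a Gaussian Bayesian network form a semialgebraic set whose Zariski closure has a coordinate ring $\mathbb C[\Sigma]/I_G$ attached to the underlying directed acyclic graph $G$. It was conjectured that this ring is always normal and Cohen--Macaulay. We disprove the conjecture: there is a graph on $7$ vertices whose ring is not normal, and a graph on $8$ vertices whose ring fails Serre's condition $S_2$, so that it is neither normal nor Cohen--Macaulay. Connected examples exist for every larger number of vertices. We also show that normality passes to order-convex induced subgraphs, so that each of our non-normal graphs is an obstruction to normality.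
\end{abstract}

\section{The question and the results}

Let $G$ be a directed acyclic graph (DAG) with vertex set $V(G)=[n]$ and edge set $E(G)$. The Gaussian Bayesian network of $G$ is the family of centered normal random vectors $X=(X_1,\dots,X_n)$ that satisfy
\begin{equation}\label{eq:structural}
X_j=\sum_{i\to j\in E(G)}\lambda_{ij}X_i+\varepsilon_j ,\qquad j\in[n],
\end{equation}
with arbitrary $\lambda_{ij}\in\mathbb R$ and independent errors $\varepsilon_j\sim N(0,\omega_j)$, $\omega_j>0$. Let $\Lambda$ be the $n\times n$ matrix with entries $\lambda_{ij}$ at the edges $i\to j$ and $0$ elsewhere, and let $\Omega=\operatorname{diag}(\omega_1,\dots,\omega_n)$. Then the model is the set of covariance matrices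
\begin{equation}\label{eq:param}
\Sigma=(I-\Lambda)^{-T}\,\Omega\,(I-\Lambda)^{-1}.
\end{equation}
Let $\mathbb C[\Sigma]=\mathbb C[\sigma_{ij}:1\le i\le j\le n]$, let $I_G\subseteq\mathbb C[\Sigma]$ be the ideal of all polynomials that vanish on the model, and write
\[
R_G=\mathbb C[\Sigma]/I_G .
\]
This ring, the \emph{coordinate ring of the Bayesian network}, records all polynomial relations among the covariances that the graph forces. The conjecture studied here, taken from \cite{Sullivant}, states that $R_G$ is normal and Cohen--Macaulay for every DAG $G$.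

Recall that a domain is \emph{normal} if it contains every element of its fraction field that is integral over it. A Noetherian ring $A$ is \emph{Cohen--Macaulay} if $\operatorname{depth}A_{\mathfrak p}=\dim A_{\mathfrak p}$ for all primes $\mathfrak p$, and it satisfies $S_2$ if $\operatorname{depth}A_{\mathfrak p}\ge\min(2,\dim A_{\mathfrak p})$ for all primes $\mathfrak p$. Cohen--Macaulay rings satisfy $S_2$ trivially, and normal Noetherian domains satisfy $S_2$ by Serre's criterion. All three properties pass to localizations.

The counterexamples below arise by combining two stars with a common root, where a star is a DAG with edges from one root to all other vertices.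

\medskip
\noindent\textbf{The graphs.} For $p,q\ge 3$ let $G_{p,q}$ be the DAG with vertex set $\{0\}\sqcup T\sqcup N$, where $|T|=p$ and $|N|=q$, and with edges
\[
0\to i\ (i\in T),\qquad 0\to c\ (c\in N),\qquad i\to c\ (i\in T,\ c\in N).
\]
There are no edges inside $T$ or inside $N$. Let $G_{p,q}^+$ be $G_{p,q}$ with one more vertex $v$ and one more edge $0\to v$. See Figure~\ref{fig:graph}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.5pt,minimum size=17pt,font=\small},>=stealth]
\node (o) at (0,2) {$0$};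
\node (v) at (0,4) {$v$};
\node (t1) at (3,4) {$1$};
\node (t2) at (5,4) {$2$};
\node (t3) at (7,4) {$3$};
\node (c1) at (3,0) {$c_1$};
\node (c2) at (5,0) {$c_2$};
\node (c3) at (7,0) {$c_3$};
\draw[->] (o)--(t1);
\draw[->] (o)--(t2);
\draw[->] (o)--(t3);
\draw[->] (o)--(c1);
\draw[->] (o)--(c2);
\draw[->] (o)--(c3);
\draw[->,dashed] (o)--(v);
\draw[->,gray] (t1)--(c1);
\draw[->,gray] (t1)--(c2);
\draw[->,gray] (t1)--(c3);
\draw[->,gray] (t2)--(c1);
\draw[->,gray] (t2)--(c2);
\draw[->,gray] (t2)--(c3);
\draw[->,gray] (t3)--(c1);
\draw[->,gray] (t3)--(c2);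
\draw[->,gray] (t3)--(c3);
\end{tikzpicture}
\caption{The DAG $G_{3,3}^+$ with $T=\{1,2,3\}$ and $N=\{c_1,c_2,c_3\}$. Deleting the vertex $v$ and the dashed edge leaves $G_{3,3}$. The gray edges join every vertex of $T$ to every vertex of $N$.}
\label{fig:graph}
\end{figure}

\begin{theorem}\label{thm:normal}
For $p,q\ge 3$ the ring $R_{G_{p,q}}$ is not normal. In particular, $p=q=3$ gives a DAG on $7$ vertices with non-normal coordinate ring.
\end{theorem}

\begin{theorem}\label{thm:S2}
For $p,q\ge 3$ the ring $R_{G_{p,q}^+}$ does not satisfy $S_2$. Hence it is neither Cohen--Macaulay nor normal. For $p=q=3$ this is a DAG on $8$ vertices.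
\end{theorem}

Call a subset $J\subseteq V(G)$ \emph{order-convex} if every directed path of $G$ with both ends in $J$ stays in $J$, and write $G[J]$ for the induced subgraph.

\begin{theorem}\label{thm:range}
\textup{(a)} For every $n\ge 7$ there is a connected DAG on $n$ vertices whose coordinate ring is not normal. For every $n\ge 8$ there is a connected DAG on $n$ vertices whose coordinate ring is neither normal nor Cohen--Macaulay.

\textup{(b)} If $R_G$ is normal and $J\subseteq V(G)$ is order-convex, then $R_{G[J]}$ is normal. Hence every DAG that contains some $G_{p,q}$ with $p,q\ge3$ as an order-convex induced subgraph has a non-normal coordinate ring.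
\end{theorem}

So the conjecture is false, for normality and for the Cohen--Macaulay property. We make no claim that $7$ and $8$ are the smallest possible numbers of vertices.

Section~\ref{sec:prelim} collects three tools. Section~\ref{sec:toy} explains, on a monomial ring, why $G_{p,q}$ is the graph to look at. Sections~\ref{sec:proof1}, \ref{sec:proof2} and~\ref{sec:proof3} prove the three theorems.

\section{Covariances as polynomials in the parameters}\label{sec:prelim}

\subsection*{The coordinate ring as a subalgebra}

If the vertices are ordered along the edges, $I-\Lambda$ is unipotent and upper triangular. So the entries of $\Sigma$ in \eqref{eq:param} are polynomials in the parameters $\lambda_{ij},\omega_j$. The parameter set $\mathbb R^{E(G)}\times\mathbb R_{>0}^n$ is Zariski dense in $\mathbb C^{E(G)}\times\mathbb C^n$, so $I_G$ is the kernel of the map $\mathbb C[\Sigma]\to\mathbb C[\lambda,\omega]$ given by \eqref{eq:param}. From now on $\sigma_{ij}$ denotes the polynomial in $\mathbb C[\lambda,\omega]$, and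
\[
R_G=\mathbb C[\sigma_{ij}:i,j\in V(G)]\subseteq\mathbb C[\lambda,\omega].
\]
In particular $R_G$ is a domain. By the same density, every identity between covariances that holds at all points of the parameter set $\mathbb R^{E(G)}\times\mathbb R_{>0}^n$ may be used as an identity of polynomials or rational functions.

A set $A\subseteq V(G)$ is \emph{ancestral} if it contains all parents of its elements. By \eqref{eq:structural} the vector $X_A$ then follows the model of $G[A]$. So $\Sigma_{AA}$ involves only the parameters of $G[A]$, and $R_{G[A]}=\mathbb C[\sigma_{ij}:i,j\in A]\subseteq R_G$.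

\subsection*{Adding sinks}

\begin{lemma}\label{lem:sinks}
Let $V(G)=P\sqcup N$ with $P$ ancestral, no edges inside $N$, and every $c\in N$ having parent set $P$. Put $\xi_c=\Sigma_{P,c}$ for $c\in N$. Then
\[
\sigma_{cd}=\xi_c^T\Sigma_{PP}^{-1}\xi_d\qquad(c\ne d\in N),
\]
and the entries of all $\xi_c$ together with all $\sigma_{cc}$ $(c\in N)$ are algebraically independent over the field of rational functions in the parameters of $G[P]$. If $|N|=1$, then $R_G$ is a polynomial ring over $R_{G[P]}$.
\end{lemma}

\begin{proof}
Let $\lambda_{Pc}$ be the vector of the $\lambda_{ic}$, $i\in P$. Since $X_c=\lambda_{Pc}^TX_P+\varepsilon_c$ with $\varepsilon_c$ independent of $X_P$ and of the other errors,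
\[
\xi_c=\Sigma_{PP}\lambda_{Pc},\qquad
\sigma_{cd}=\lambda_{Pc}^T\Sigma_{PP}\lambda_{Pd}\ (c\ne d),\qquad
\sigma_{cc}=\lambda_{Pc}^T\Sigma_{PP}\lambda_{Pc}+\omega_c .
\]
The matrix $\Sigma_{PP}$ has determinant $\prod_{i\in P}\omega_i\ne0$, so it is invertible over the rational functions in the parameters of $G[P]$. Substituting $\lambda_{Pc}=\Sigma_{PP}^{-1}\xi_c$ gives the formula for $\sigma_{cd}$. Over that field, passing from the independent variables $(\lambda_{Pc},\omega_c)_{c\in N}$ to $(\xi_c,\sigma_{cc})_{c\in N}$ is an invertible change of variables, which gives the independence. If $N=\{c\}$, then $R_G$ is generated over $R_{G[P]}$ by the entries of $\xi_c$ and by $\sigma_{cc}$.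
\end{proof}

\subsection*{Stars}

\begin{example}\label{ex:star}
Let $P=\{0\}\cup T$ with $T=\{1,\dots,p\}$ and edges $0\to i$ for $i\in T$. Put
\[
s=\sigma_{00}=\omega_0,\qquad x_i=\sigma_{0i}=s\lambda_{0i},\qquad d_i=\sigma_{ii}=\lambda_{0i}^2s+\omega_i,\qquad
\tau_{ij}=\sigma_{ij}=s\lambda_{0i}\lambda_{0j}=\frac{x_ix_j}{s}\ (i\ne j).
\]
The elements $s,x_i,d_i$ are algebraically independent. To make the relations among the covariances monomial, we take a square root of $s$: embed $\mathbb C(s,x,d)$ into $\mathbb C(z,y_1,\dots,y_p,d_1,\dots,d_p)$ by $s=z^2$, $x_i=zy_i$. Then $\tau_{ij}=y_iy_j$ and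
\begin{equation}\label{eq:star}
R_P:=R_{G[P]}=\mathbb C[\,z^2,\ zy_i,\ y_iy_j\ (i<j),\ d_i\,].
\end{equation}
\end{example}

\section{The idea: two triangles joined only through \texorpdfstring{$z$}{z}}\label{sec:toy}

Consider the monomial ring
\[
A=\mathbb C[\,z^2,\ zu_i,\ zv_k,\ u_iu_j,\ v_kv_l\ :\ i\ne j,\ k\ne l,\ i,j,k,l\in\{1,2,3\}\,]
\subseteq\mathbb C[z,u_1,u_2,u_3,v_1,v_2,v_3].
\]
The products $u_iu_j$ are the edges of a triangle, and so are the products $v_kv_l$. There is no edge $u_iv_k$, and the two triangles communicate only through $z$. Let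
\[
e=u_1u_2u_3v_1v_2v_3 .
\]
\begin{itemize}
\item $e$ is integral over $A$, since $e^2=(u_1u_2)(u_1u_3)(u_2u_3)(v_1v_2)(v_1v_3)(v_2v_3)$.
\item $e\in\operatorname{Frac}A$, since $z^2e=(zu_1)(u_2u_3)(zv_1)(v_2v_3)\in A$.
\item $e\notin A$. A product of generators that has degree $3$ in the $v$'s must involve some $zv_k$, because all other generators have even degree in the $v$'s. So all monomials in $A$ of degree $3$ in the $v$'s are divisible by $z$, and $e$ is not.
\end{itemize}
Hence $A$ is not normal. The obstruction is one of parity: $e$ has even total degree, but neither its three $u$'s nor its three $v$'s can be paired off among themselves.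

Which graph produces such a ring? In a star with root $0$ and leaves $T\sqcup N$, $|T|=|N|=3$, with the variables $y$ of Example~\ref{ex:star} named $u_i$ on $T$ and $v_k$ on $N$, we find generators $u_iu_j$ and $v_kv_l$ for pairs of leaves on the same side. But we also find the covariances $u_iv_k$ between the sides, and these put $e$ into the ring. To remove them we make the vertices of $T$ parents of the vertices of $N$. Then the covariances between $T$ and $N$ become free variables by Lemma~\ref{lem:sinks} and no longer tie the triangles together.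

The price is that the second star is now visible only after conditioning on $X_T$. Let $s'$ be the conditional variance of $X_0$ given $X_T$, and let $w_k$ be the conditional covariance of $X_0$ and $X_{c_k}$ given $X_T$. The conditional covariance of $X_{c_k}$ and $X_{c_l}$ for $k\ne l$ is then $w_kw_l/s'$. With $v_k=w_k/\sqrt{s'}$ the last two are $\sqrt{s'}\,v_k$ and $v_kv_l$, as in a star with $\sqrt{s'}$ in place of $z$. Since $\sqrt{s'}\ne z=\sqrt s$, the element $e$ has to be corrected by the factor $\sqrt{s'}/z$ to become rational in the covariances: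
\[
\frac{\sqrt{s'}}{z}\,u_1u_2u_3v_1v_2v_3=\frac{g\,w_1w_2w_3}{s'}\,,\qquad g=\frac{u_1u_2u_3}{z}.
\]
The proof works with the right-hand side. In its square, the product $(u_1u_2)(u_1u_3)(u_2u_3)=g^2s$ of the first triangle is replaced by $g^2s'$. The point that needs checking is that $g^2s'$ still lies in the ring, once $\det\Sigma_{TT}$ is inverted.

\section{Failure of normality}\label{sec:proof1}

Fix $p,q\ge3$, write $G=G_{p,q}$, $R=R_G$, $T=\{1,\dots,p\}$, $N=\{c_1,\dots,c_q\}$ and $P=\{0\}\cup T$. The set $P$ is ancestral and $G[P]$ is a star. We use the notation of Example~\ref{ex:star}, in particular \eqref{eq:star}.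

\subsection*{The first star}

Let $Q=\Sigma_{TT}$. It has diagonal entries $d_i$ and off-diagonal entries $\tau_{ij}=y_iy_j$. Its determinant $\delta$ is nonzero, since it contains the term $d_1\cdots d_p$. Conditioning on $X_T$ requires $Q^{-1}$, so we invert $\delta$ and work over
\[
B=R_P[\delta^{-1}] .
\]
Since $\delta\in\mathbb C[y,d]$, the ring $B$ is contained in the polynomial ring $\mathbb C[y,d][\delta^{-1}][z]$ in $z$. Let $x=(x_1,\dots,x_p)^T$ and
\[
g=\frac{x_1x_2x_3}{s^2}=\frac{y_1y_2y_3}{z}\in\operatorname{Frac}B,\qquad
s'=s-x^TQ^{-1}x=\frac{\det\Sigma_{PP}}{\delta}\in B\setminus\{0\}.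
\]

\begin{lemma}\label{lem:g}
We have $g\notin B$, $\;gs\in(x_1,\dots,x_p)B$, $\;gx_i\in B$ for all $i\in T$, and
\begin{equation}\label{eq:g}
gs'\in(x_1,\dots,x_p)B,\qquad g^2s'\in B .
\end{equation}
\end{lemma}

\begin{proof}
The element $y_1y_2y_3/z$ is not a polynomial in $z$, so it is not in $B$. Next, we have
\[
gs=zy_1\cdot y_2y_3=x_1\tau_{23},\qquad
gx_1=\tau_{12}\tau_{13},\quad gx_2=\tau_{12}\tau_{23},\quad gx_3=\tau_{13}\tau_{23},
\]
and for $i\ge4$ we have $gx_i=y_1y_2y_3y_i=\tau_{12}\tau_{3i}$. Also $g^2s=y_1^2y_2^2y_3^2=\tau_{12}\tau_{13}\tau_{23}$. So $gs$, all $gx_i$ and $g^2s$ lie in $R_P$, and $gs\in x_1R_P$. Since $Q^{-1}$ has entries in $B$,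
\[
gs'=gs-(gx)^TQ^{-1}x\in(x_1,\dots,x_p)B,\qquad
g^2s'=g^2s-(gx)^TQ^{-1}(gx)\in B. \qedhere
\]
\end{proof}

The assumption $p\ge3$ is used here: three distinct leaves are needed for $g$ itself.

\subsection*{The second star}

For each $k$ write $\xi_{c_k}=\Sigma_{P,c_k}=\binom{\sigma_{0c_k}}{\eta_k}$ with $\eta_k=\Sigma_{T,c_k}$, and put
\[
w_k=\sigma_{0c_k}-x^TQ^{-1}\eta_k,\qquad \theta_{kl}=\frac{w_kw_l}{s'}\quad(k\ne l).
\]
These are the conditional covariances given $X_T$ of the pairs $X_0,X_{c_k}$ and $X_{c_k},X_{c_l}$. To see the latter, write $\Sigma_{PP}=\begin{pmatrix}s&x^T\\x&Q\end{pmatrix}$. Blockwise inversion with respect to the block $Q$ gives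
\[
\binom{a}{\eta}^{T}\Sigma_{PP}^{-1}\binom{a'}{\eta'}
=\eta^TQ^{-1}\eta'+\frac{(a-x^TQ^{-1}\eta)(a'-x^TQ^{-1}\eta')}{s'} ,
\]
so by Lemma~\ref{lem:sinks}
\begin{equation}\label{eq:ckcl}
\sigma_{c_kc_l}=\eta_k^TQ^{-1}\eta_l+\theta_{kl}\qquad(k\ne l).
\end{equation}

Let $M\subseteq R[\delta^{-1}]$ be the $B$-algebra generated by the entries of all $\eta_k$ and all $\sigma_{c_kc_k}$. By Lemma~\ref{lem:sinks} it is a polynomial ring over $B$ in these elements, and the $\sigma_{0c_k}$ are algebraically independent over $\operatorname{Frac}M$. Since $w_k$ differs from $\sigma_{0c_k}$ by an element of $M$, the $w_k$ are algebraically independent over $\operatorname{Frac}M$ as well. The ring $R[\delta^{-1}]$ is generated over $M$ by the $\sigma_{0c_k}$ and the $\sigma_{c_kc_l}$ $(k<l)$, which may be replaced by the $w_k$ and, by \eqref{eq:ckcl}, by the $\theta_{kl}$: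
\begin{equation}\label{eq:S}
S:=R[\delta^{-1}]=M[\,w_k,\ \theta_{kl}\ :\ 1\le k\le q,\ k<l\le q\,].
\end{equation}
This is an $\mathbb N^q$-graded subring of the polynomial ring $M[1/s'][w_1,\dots,w_q]$, where $M[1/s']$ has degree $0$ and $w_k$ has degree $e_k$, the $k$-th unit vector.

\subsection*{The integral element}

Since $q\ge3$ we may put
\[
F=\frac{g\,w_1w_2w_3}{s'}\in\operatorname{Frac}S=\operatorname{Frac}R .
\]

\begin{proposition}\label{prop:F}
The element $F$ is integral over $S$, and $F\notin S$.
\end{proposition}

\begin{proof}
By \eqref{eq:g} we have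
\[
F^2=\frac{g^2w_1^2w_2^2w_3^2}{s'^2}=(g^2s')\,\theta_{12}\theta_{13}\theta_{23}\in S .
\]
For the second assertion, consider the component of $S$ of degree $e_1+e_2+e_3$. By \eqref{eq:S} it is generated as an $M$-module by $w_1w_2w_3$ and the three elements $\theta_{kl}w_m$ with $\{k,l,m\}=\{1,2,3\}$, $k<l$. Each of these three equals $w_1w_2w_3/s'$, and $w_1w_2w_3$ is $s'\in M$ times that. So the component is $M\cdot w_1w_2w_3/s'$.

In $(\operatorname{Frac}M)[w_1,\dots,w_q]$ the element $F$ is homogeneous of degree $e_1+e_2+e_3$. If $F\in S$, it would lie in this component, so $g\in M$. But $g\in\operatorname{Frac}B$ and $M$ is a polynomial ring over $B$, so $g\in M\cap\operatorname{Frac}B=B$. This contradicts Lemma~\ref{lem:g}.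
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:normal}]
By Proposition~\ref{prop:F} the localization $S=R[\delta^{-1}]$ is not normal. Localizations of normal domains are normal, so $R$ is not normal. The graph $G_{3,3}$ has $1+3+3=7$ vertices.
\end{proof}

\section{Failure of $S_2$}\label{sec:proof2}

A ring that is not normal may still be Cohen--Macaulay. A plane cusp shows this, and also how passing to a Rees algebra, which is the effect of the extra vertex $v$, removes the possibility. Let $C=\mathbb C[t^2,t^3]$ and $f=t$, which is integral over $C$ but not in $C$. As a one-dimensional Noetherian domain, $C$ is Cohen--Macaulay. The ideal $\mathfrak a=(t^2,t^3)$ satisfies $f\mathfrak a=(t^3,t^4)\subseteq\mathfrak a$. Therefore, in the Rees algebra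
\[
C[\mathfrak a\lambda]=\mathbb C[t^2,t^3,t^2\lambda,t^3\lambda],
\]
multiplication by $f$ maps $\mathfrak a$ into $\mathfrak a$ and $\mathfrak a\lambda$ into $\mathfrak a\lambda$. So $f$ multiplies the whole maximal ideal $(t^2,t^3,t^2\lambda,t^3\lambda)$ into the ring, but $f$ is not in the ring. The dimension is now $2$, and $S_2$ fails: $f$ is a function that is regular away from a set of codimension $2$ but does not extend. The inclusion $f\mathfrak a\subseteq\mathfrak a$ is what makes this work. The weaker $f\mathfrak a\subseteq C$ would not control $f\cdot\mathfrak a\lambda$.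

We now carry this out with $S$ and $F$ from Section~\ref{sec:proof1}. Put $\lambda=\lambda_{0v}$. Since $X_v=\lambda X_0+\varepsilon_v$ with $\varepsilon_v$ independent of all $X_j$, $j\in V(G_{p,q})$,
\[
\sigma_{vj}=\lambda\,\sigma_{0j}\quad(j\in V(G_{p,q})),\qquad \sigma_{vv}=\lambda^2s+\omega_v .
\]
The elements $\lambda$ and $\sigma_{vv}$ are algebraically independent over $\operatorname{Frac}S$, because $\lambda$ and $\omega_v$ are. With the ideal
\[
I=(\sigma_{0j}:j\in V(G_{p,q}))\,S
\]
we obtain
\[
S^+:=R_{G_{p,q}^+}[\delta^{-1}]=S[I\lambda][\sigma_{vv}]=\bigoplus_{m\ge0}I^mS[\sigma_{vv}]\,\lambda^m ,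
\]
where $I^0=S$. So $S^+$ is a polynomial ring in the variable $\sigma_{vv}$ over the Rees algebra of $I$. We grade it by degree in $\lambda$, with $\sigma_{vv}$ treated as a variable of degree $0$ that is independent of $\lambda$.

\begin{lemma}\label{lem:FI}
$F\cdot I\subseteq I$.
\end{lemma}

\begin{proof}
Since $w_k-\sigma_{0c_k}\in(x_1,\dots,x_p)S$, we have $I=(s,x_1,\dots,x_p,w_1,\dots,w_q)S$. We multiply each generator by $F$ and use Lemma~\ref{lem:g}.
\begin{itemize}
\item $Fs=(gs)\,w_3\theta_{12}\in I$, since $gs\in B$ and $w_3\in I$.
\item $Fx_i=(gx_i)\,w_3\theta_{12}\in I$, since $gx_i\in B$ and $w_3\in I$.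
\item $Fw_1=(gs')\,\theta_{12}\theta_{13}$, $\;Fw_2=(gs')\,\theta_{12}\theta_{23}$, $\;Fw_3=(gs')\,\theta_{13}\theta_{23}$. All three lie in $I$, since $gs'\in(x_1,\dots,x_p)B\subseteq I$ by \eqref{eq:g}.
\item For $k\ge4$, $Fw_k=(gs')\,\theta_{12}\theta_{3k}\in I$ for the same reason.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:S2}]
Let $\mathfrak c$ be the ideal of $S^+$ generated by $I$ and $I\lambda$. By Lemma~\ref{lem:FI} we have $F\cdot I\subseteq I$ and $F\cdot I\lambda\subseteq I\lambda$, so
\begin{equation}\label{eq:Fc}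
F\mathfrak c\subseteq S^+ .
\end{equation}
Moreover $F\notin S^+$: the ring $S^+$ is contained in the polynomial ring $S[\lambda,\sigma_{vv}]$, whose intersection with $\operatorname{Frac}S$ is $S$, and $F\notin S$ by Proposition~\ref{prop:F}. In particular $\mathfrak c\ne S^+$, since $1\in\mathfrak c$ would give $F\in S^+$ by \eqref{eq:Fc}.

\emph{The height of $\mathfrak c$ is at least $2$.} The degree-$0$ part of $\mathfrak c$ is $I\,S[\sigma_{vv}]$. For $m\ge1$ the ideal $\mathfrak c$ contains the whole degree-$m$ part of $S^+$, since $I^m\lambda^m=I\lambda\cdot I^{m-1}\lambda^{m-1}$. Hence $S^+/\mathfrak c\cong(S/I)[\sigma_{vv}]$. For a domain finitely generated over $\mathbb C$, the dimension equals the transcendence degree of the fraction field, and the height of a proper ideal equals the dimension of the ring minus that of the quotient. Since $0\ne s\in I$, this gives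
\[
\dim S^+/\mathfrak c\le(\dim S-1)+1=\dim S .
\]
On the other hand $\operatorname{Frac}S^+=\operatorname{Frac}(S)(\lambda,\sigma_{vv})$, so $\dim S^+=\dim S+2$. Thus $\operatorname{ht}\mathfrak c\ge2$.

\emph{A prime of height at least $2$ and depth $1$.} Write $F=\alpha/\beta$ with $\alpha,\beta\in S^+$, $\beta\ne0$. Since $F\notin S^+$, the class of $\alpha$ in $S^+/\beta S^+$ is nonzero. By \eqref{eq:Fc}, every $c\in\mathfrak c$ satisfies $c\alpha=\beta(Fc)\in\beta S^+$. So the annihilator of this class contains $\mathfrak c$. In a Noetherian ring the annihilator of a nonzero element of a module is contained in an associated prime of the module. So there is an associated prime $\mathfrak p$ of $S^+/\beta S^+$ with $\mathfrak p\supseteq\mathfrak c$. In the local ring $S^+_{\mathfrak p}$ the element $\beta$ is a nonzerodivisor in the maximal ideal, and the maximal ideal is associated to $S^+_{\mathfrak p}/\beta S^+_{\mathfrak p}$. Hence $\operatorname{depth}S^+_{\mathfrak p}=1$, while $\dim S^+_{\mathfrak p}=\operatorname{ht}\mathfrak p\ge2$.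

So $S^+$ fails $S_2$. It is a localization of $R_{G_{p,q}^+}$, so $R_{G_{p,q}^+}$ fails $S_2$, and therefore it is neither Cohen--Macaulay nor normal. The graph $G_{3,3}^+$ has $8$ vertices.
\end{proof}

\begin{remark}
By Lemma~\ref{lem:FI}, multiplication by $F$ is an endomorphism of the finitely generated ideal $I\ne0$. So the Cayley--Hamilton theorem gives a second proof that $F$ is integral over $S$.
\end{remark}

\section{Larger graphs and order-convex subgraphs}\label{sec:proof3}

\begin{proof}[Proof of Theorem~\ref{thm:range}\textup{(a)}]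
The graphs $G_{3,3}$ and $G_{3,3}^+$ are connected. Starting from either of them, add one vertex at a time, each new vertex being a sink whose parents are all previous vertices. The graph stays connected, and by Lemma~\ref{lem:sinks} with $|N|=1$ each step replaces the coordinate ring by a polynomial ring over it.

It remains to see that normality and the Cohen--Macaulay property descend from a polynomial ring $A[t]$ to a Noetherian domain $A$. If $A[t]$ is normal, an element of $\operatorname{Frac}A$ integral over $A$ lies in $A[t]\cap\operatorname{Frac}A=A$. If $A[t]$ is Cohen--Macaulay, so is its quotient $A=A[t]/(t)$ by the nonzerodivisor $t$. With Theorems~\ref{thm:normal} and~\ref{thm:S2} this proves (a).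
\end{proof}

For part (b) we want to recover $R_{G[J]}$ from $R_G$ by specializing parameters. The following lemma says that normality survives if the specialization is a retraction.

\begin{lemma}\label{lem:retract}
Let $D\subseteq C$ be domains and $\varphi:C\to D$ a ring homomorphism with $\varphi|_D=\mathrm{id}$. If $C$ is normal, then $D$ is normal.
\end{lemma}

\begin{proof}
Let $f\in\operatorname{Frac}D$ be integral over $D$, say $bf=a$ with $a,b\in D$, $b\ne0$. Then $f\in\operatorname{Frac}C$ is integral over $C$, so $f\in C$. Applying $\varphi$ to $bf=a$ gives $b\varphi(f)=a$, so $f=\varphi(f)\in D$.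
\end{proof}

If $J$ is ancestral, then $R_{G[J]}$ sits inside $R_G$ as the algebra of the $\sigma_{ij}$ with $i,j\in J$. In general the covariances inside $J$ also depend on the parameters outside, and we must first condition on the ancestors of $J$ outside $J$. Order-convexity ensures that these form an ancestral set.

\begin{proof}[Proof of Theorem~\ref{thm:range}\textup{(b)}]
Let $A$ be the set of vertices that have a directed path, possibly of length $0$, to a vertex of $J$. It is ancestral and contains $J$. Let $K=A\setminus J$.

\emph{$K$ is ancestral.} Let $h\to k$ be an edge with $k\in K$. Then $h\in A$, and $k$ has a directed path to some $j\in J$. If $h$ were in $J$, the path from $h$ through $k$ to $j$ would have both ends in $J$, and order-convexity would give $k\in J$, a contradiction. So $h\in K$.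

\emph{A copy of $R_{G[J]}$.} Since $A=K\sqcup J$ is ancestral, all parents of vertices of $J$ lie in $K\sqcup J$, and \eqref{eq:structural} gives $X_J=\Lambda_{JJ}^TX_J+\Lambda_{KJ}^TX_K+\varepsilon_J$, that is,
\[
X_J=(I-\Lambda_{JJ})^{-T}(\Lambda_{KJ}^TX_K+\varepsilon_J).
\]
As $K$ is ancestral, $X_K$ depends only on $\varepsilon_K$, so it is independent of $\varepsilon_J$. Hence
\[
\Sigma_{KJ}=\Sigma_{KK}\Lambda_{KJ}(I-\Lambda_{JJ})^{-1},
\]
\[
\Sigma^J:=\Sigma_{JJ}-\Sigma_{JK}\Sigma_{KK}^{-1}\Sigma_{KJ}=(I-\Lambda_{JJ})^{-T}\,\Omega_J\,(I-\Lambda_{JJ})^{-1}.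
\]
The last expression is the parametrization \eqref{eq:param} of the model of $G[J]$. So the entries of $\Sigma^J$ generate $R_{G[J]}$ as a subalgebra of $\mathbb C[\lambda,\omega]$. Let $\kappa=\det\Sigma_{KK}\in R_G$ (with $\kappa=1$ if $K=\emptyset$) and $C=R_G[\kappa^{-1}]$. The definition of $\Sigma^J$ shows $R_{G[J]}\subseteq C$. If $R_G$ is normal, so is its localization $C$.

\emph{A retraction $C\to R_{G[J]}$.} Consider the specialization of parameters
\[
\Lambda_{KK}=0,\quad \Omega_K=I,\quad \Lambda_{KJ}=0,\qquad
\lambda_{ij}=0,\ \omega_j=0\ \text{ for all }j\notin A,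
\]
leaving the parameters of $G[J]$ unchanged. Since $A$ and $K$ are ancestral, there are no edges into $A$ from outside and no edges from $J$ to $K$, so this specifies all parameters. As $\Sigma_{KK}$ involves only the parameters of $G[K]$, it is sent to $I$, and $\kappa$ is sent to $1$. So we obtain a homomorphism $\varphi$ from $\mathbb C[\lambda,\omega][\kappa^{-1}]$ to the polynomial ring in the parameters of $G[J]$. It sends $\Sigma_{KJ}$ to $0$ and fixes $\Sigma^J$, and so it sends $\Sigma_{JJ}$ to $\Sigma^J$. Finally, after the specialization $\Lambda$ and $\Omega$ vanish outside the $A\times A$ block, and by \eqref{eq:param} so does $\Sigma$. So every $\sigma_{ij}$ with $i\notin A$ or $j\notin A$ goes to $0$. Thus $\varphi$ maps all generators of $C$ into $R_{G[J]}$ and is the identity on $R_{G[J]}$. Lemma~\ref{lem:retract} shows that $R_{G[J]}$ is normal.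

The last sentence of (b) is the contrapositive, combined with Theorem~\ref{thm:normal}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Sullivant} Seth Sullivant, \emph{Algebraic geometry of Gaussian Bayesian networks}, arXiv:0704.0918 (2007).
\end{thebibliography}

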